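\title{Induced size--Ramsey numbers of long paths and cycles in many colors}

\begin{abstract}
We prove that the $k$-color induced size--Ramsey number of the path on $n$ vertices is at least $c\,k^2(\log k)^{3/2}(\log\log k)^{-5/2}\,n$ for $k\ge k_0$ and $n$ large in terms of $k$, and that the same holds for cycles of either parity. This disproves the conjecture that for long even cycles this number is $\Theta(k^2\log k)\,n$, the order of the non-induced size--Ramsey number. The edges at vertices of low degree are colored by a balls-into-bins process. The remaining vertices are few, so the edges among them are either negligible in number or too dense to leave room for a long induced path, and we exploit this with a decomposition into rectangles, random ``lines'' and a fingerprint argument.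
\end{abstract}

\section{Introduction}

Let $F$ be a graph and let $k\ge 2$ be an integer. The \emph{$k$-color size--Ramsey number} $\widehat R_k(F)$ is the minimum number of edges in a graph $G$ such that every coloring of the edges of $G$ with $k$ colors contains a monochromatic copy of $F$. The \emph{$k$-color induced size--Ramsey number} $\widehat R_{\mathrm{ind},k}(F)$ is defined in the same way, except that the copy must be induced in $G$: there must be a set $S$ of vertices such that $G[S]$ is isomorphic to $F$ and all edges of $G[S]$ have the same color. Both numbers measure how cheap a host graph $G$ can be when its vertices are free and only its edges are paid for. We write $P_n$ and $C_n$ for the path and the cycle on $n$ vertices, and $\log$ for the natural logarithm.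

By definition $\widehat R_{\mathrm{ind},k}(F)\ge\widehat R_k(F)$, and in the simplest cases there is equality. In a complete graph $F$ there are no non-edges to preserve, so every copy is induced. For the star $F=K_{1,s}$ both numbers equal $k(s-1)+1$: a graph with fewer edges can be split into $k$ classes of at most $s-1$ edges, while in the host $K_{1,k(s-1)+1}$ some color appears $s$ times and gives an induced copy.

For even cycles it is known that $\widehat R_k(C_n)=\Theta(k^2\log k)\,n$ for every $k\ge2$ and every even $n\ge100\log k$, and Brada\v{c}, Dragani\'{c} and Sudakov showed that $\widehat R_{\mathrm{ind},k}(C_n)=O(k^{102}n)$ for sufficiently long even cycles. There is a reason to expect the induced number to be close to the non-induced one. A cycle fails to be induced because of chords, and chords become rare when the same number of edges is spread over more vertices, which costs nothing. The following conjecture is posed in~\cite{WW}.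

\begin{quote}
\textbf{Conjecture.} \emph{There are absolute constants $c,C>0$ such that for every $k\ge2$ there is $n_0(k)$ with
\[ c\,k^2\log k\cdot n\le\widehat R_{\mathrm{ind},k}(C_n)\le C\,k^2\log k\cdot n\]
for all even $n\ge n_0(k)$.}
\end{quote}

The lower bound holds because $\widehat R_{\mathrm{ind},k}\ge\widehat R_k$. We show that the upper bound fails for every constant $C$, and that it fails already because of long induced paths.

\begin{theorem}\label{thm:main}
There are absolute constants $c>0$ and $k_0$ such that for every $k\ge k_0$ there is $n_0(k)$ with
\[\widehat R_{\mathrm{ind},k}(P_n)\ \ge\ c\,\frac{k^2(\log k)^{3/2}}{(\log\log k)^{5/2}}\;n\qquad\text{for all }n\ge n_0(k).\]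
With $c/2$ in place of $c$, the same bound holds for $\widehat R_{\mathrm{ind},k}(C_n)$ for all large $n$, even or odd.
\end{theorem}

The proof gives $c=10^{-9}$. The statement on cycles follows from the one on paths. If a graph $F$ contains an induced path on $n$ vertices, then a monochromatic copy of $F$ induced in $G$ contains a monochromatic $P_n$ induced in $G$, so $\widehat R_{\mathrm{ind},k}(F)\ge\widehat R_{\mathrm{ind},k}(P_n)$. Deleting a vertex from $C_n$ leaves an induced $P_{n-1}$, and $n-1\ge n/2$.

\begin{corollary}\label{cor:conj}
For every constant $C$ there is a $k$ such that $\widehat R_{\mathrm{ind},k}(C_n)>Ck^2\log k\cdot n$ for all large even $n$. Hence the conjecture is false.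
\end{corollary}

\begin{proof}
The bound of Theorem~\ref{thm:main} for cycles is $k^2\log k\cdot n$ times $\frac c2(\log k)^{1/2}(\log\log k)^{-5/2}$, and this factor tends to infinity with $k$.
\end{proof}

Together with the quoted value of $\widehat R_k(C_n)$, which our proof does not use, the theorem gives
\[\widehat R_{\mathrm{ind},k}(C_n)/\widehat R_k(C_n)\ge c'\sqrt{\log k}\,/(\log\log k)^{5/2}\]
for an absolute constant $c'>0$, all $k\ge k_0$ and all large even $n$. We do not determine the order of $\widehat R_{\mathrm{ind},k}(C_n)/n$, and we prove no upper bound.

The heuristic for the conjecture breaks down because spreading the edges lowers the degrees, and vertices of low degree are useless to the host: by Proposition~\ref{prop:outside}, all edges at vertices of degree below a small multiple of $k\log k$ can be colored with $k/5$ colors and no monochromatic $P_n$. If $G$ has $O(k^2n\log k)$ edges, only $O(kn)$ vertices remain. If $k^2n\log k$ edges lie among $O(kn)$ vertices, then a random set of $n$ of these vertices spans on average at least a constant times $n\log k$ edges, whereas an induced $P_n$ spans $n-1$. The work is to turn this tension into a coloring.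

Section~\ref{sec:tools} collects the tools, and Section~\ref{sec:model} shows the idea in a model case. Section~\ref{sec:outside} removes the vertices of low degree. Sections~\ref{sec:sample} and~\ref{sec:rect} build the three devices needed for the remaining vertices, and Section~\ref{sec:proof} proves the theorem.

\section{Conventions and tools}\label{sec:tools}

Throughout, $k\ge k_0$ for a large absolute constant $k_0$; an inequality that holds ``for large $k$'' involves $k$ only and is one of the finitely many conditions that determine $k_0$. The integer $n\ge20$ is large in terms of $k$ only, never in terms of the graph. We write $e(G)$ for the number of edges of $G$, $N(v)$ for the neighborhood of $v$, $N(S)=\bigcup_{v\in S}N(v)$ and $[m]=\{1,\dots,m\}$. An edge \emph{touches} a set $Q$ if it has an endpoint in $Q$, and it is \emph{inside} $Q$ if both endpoints are in $Q$. A color, or a coloring, is \emph{$P_n$-free} if it has no monochromatic $P_n$, induced or not. We color the edges of $G$ in several groups, always with disjoint palettes, so each color can be examined on its own.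

\begin{lemma}[Covers]\label{lem:cover}
Let $n\ge20$ and let $Q$ be a set of vertices.
\begin{enumerate}
\item[(a)] If every edge of a path on $n$ vertices touches $Q$, then the path has at least $\lfloor n/2\rfloor\ge n/3$ vertices in $Q$.
\item[(b)] A set of edges that all touch $Q$ has a $P_n$-free coloring with at most $5|Q|/n+1$ colors.
\end{enumerate}
\end{lemma}

\begin{proof}
The path contains $\lfloor n/2\rfloor$ pairwise disjoint edges, and each has an endpoint in $Q$; this proves (a). For (b), split $Q$ into parts of size at most $\lfloor n/4\rfloor$. Since $\lfloor n/4\rfloor\ge n/4-1\ge n/5$, at most $5|Q|/n+1$ parts are needed. Use one color per part and give each edge the color of a part that it touches. As $n/4<\lfloor n/2\rfloor$, part (a) shows that each color is $P_n$-free.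
\end{proof}

We use three standard facts.

\medskip\noindent\textbf{Vizing's theorem.} The edges of a graph of maximum degree $\Delta$ can be colored with $\Delta+1$ colors so that every color class is a matching.

\medskip\noindent\textbf{Chernoff bounds.} If $\xi$ is a binomial random variable with mean at most $\mu$, then
\begin{equation}\label{eq:chernoff}
\Pr(\xi\ge2\mu)\le e^{-\mu/3},\qquad \Pr(\xi\ge x)\le(e\mu/x)^x\quad\text{for }x>\mu .
\end{equation}
Both follow from Markov's inequality and $\mathbb E e^{s\xi}\le\exp(\mu(e^s-1))$ for $s\ge0$: take $s=\log2$ and note $e/4\le e^{-1/3}$, or take $s=\log(x/\mu)$.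

\medskip\noindent\textbf{Negative association.} Random variables $\xi_0,\dots,\xi_m$ are \emph{negatively associated} if $\mathbb E[fg]\le\mathbb E f\,\mathbb E g$ whenever $f$ and $g$ are functions of disjoint subfamilies that are both nondecreasing (equivalently, both nonincreasing) in every coordinate. If balls are thrown independently, with a common distribution, into cells $0,1,\dots,m$, then the numbers $\xi_a$ of balls in the cells are negatively associated~\cite{JP}. Applying the definition $m-1$ times to the nonincreasing indicators of the events $\xi_a<t$ gives
\begin{equation}\label{eq:na}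
\Pr(\xi_a<t\ \text{for all }a\in[m])\le\prod_{a\in[m]}\Pr(\xi_a<t).
\end{equation}

\section{The idea in a model case}\label{sec:model}

A lower bound on a size--Ramsey number is a recipe for coloring every graph with few edges. The simplest recipe splits the vertices at a degree threshold.

\begin{example}\label{ex:ksq}
Let $k\ge8$ and $e(G)\le k^2n/80$. The set $H$ of vertices of degree at least $k/4$ has $|H|\le2e(G)/(k/4)\le kn/10$, so Lemma~\ref{lem:cover}(b) colors the edges touching $H$ with at most $k/2+1$ colors. The other edges form a graph of maximum degree below $k/4$, which Vizing's theorem splits into at most $k/4+1$ matchings. At most $3k/4+2\le k$ colors are used and all are $P_n$-free, so $\widehat R_k(P_n)>k^2n/80$.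
\end{example}

In Section~\ref{sec:outside} we raise the threshold from $k/4$ to $\delta k\log k$, where $\delta$ is small, and call the set $H$ of vertices above it the \emph{core}. If $e(G)\le c_1k^2n\log k$ with $c_1=10^{-6}$, the core can still be covered, and $G$ has a $P_n$-free coloring with $k/4$ colors (Corollary~\ref{cor:sparse}). If $e(G)=Kk^2n\log k$ with $K$ large, the core may have $\Gamma kn$ vertices with $\Gamma=2K/\delta$, and covering it would take $5\Gamma k$ colors. A $P_n$-free $k$-coloring need not exist then: $P_n$ is contained in $C_m$ for the even $m\in\{n,n+1\}$, so $\widehat R_k(P_n)=O(k^2\log k)\,n$ by the bound quoted in the introduction. From here on we must use that the path is induced.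

Corollary~\ref{cor:sparse} sets the goal: it suffices to color all but a fraction $c_1/K$ of the edges in the core. Suppose the core has exactly $N=\Gamma kn$ vertices, and fix $\lambda>0$ such that $\mu=N/(\lambda n)$ is an integer. To generate one color, let every vertex choose a side, $X$ or $Y$, and a label in $[\mu]$, uniformly and independently. The vertices with label $a$ form a \emph{line} of expected size $\lambda n$, and the color is given to all uncolored edges that join the two sides of a line. A given edge is caught with probability $1/(2\mu)=\lambda/(2\Gamma k)$, so it survives $k/20$ independent colors with probability at most about $e^{-\lambda/(40\Gamma)}$. A monochromatic path lies in one line. If $\lambda\le1/2$, the lines are typically too short for $P_n$, but almost every edge survives. To bring the surviving fraction down to $c_1/K$ we need $\lambda\approx40\,\Gamma\log(K/c_1)$. Lines of this size may well contain $P_n$. What can exclude an induced $P_n$ is density, in the following sense.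

\begin{definition}\label{def:rect}
For sets $A,B$ of vertices of $G$, not necessarily disjoint, let $e(A,B)$ be the number of pairs $(a,b)\in A\times B$ with $ab\in E(G)$. A \emph{rectangle} is a nonempty product $X\times Y$ of sets of vertices, and $|X||Y|$ is its \emph{area}. Let $\rho>0$ and $0<\varepsilon<1$. The rectangle is \emph{$\rho$-sparse} if $e(X,Y)\le\rho|X||Y|$. It is \emph{$(\rho,\varepsilon)$-dense} if $e(A,B)>\rho|A||B|$ for all $A\subseteq X$, $B\subseteq Y$ with $|A|\ge\varepsilon|X|$ and $|B|\ge\varepsilon|Y|$.
\end{definition}

\begin{example}\label{ex:dense}
Let $X,Y$ be disjoint sets of size at most $n/(3\varepsilon)$, and let $X\times Y$ be $(\rho,\varepsilon)$-dense with $\rho\ge6/n$. Give all edges between $X$ and $Y$ a single color. A monochromatic path $P$ on $n$ vertices alternates between $X$ and $Y$, so $A=V(P)\cap X$ and $B=V(P)\cap Y$ have size at least $n/3$, which is at least $\varepsilon|X|$ and $\varepsilon|Y|$. If $P$ is induced, each vertex of $A$ has at most two neighbors in $B$, so $e(A,B)\le2|A|\le(6/n)|A||B|\le\rho|A||B|$, contrary to density. Thus one color suffices, where Lemma~\ref{lem:cover}(b) spends up to $5/(3\varepsilon)+1$. The conclusion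 fails for paths that need not be induced: $K_{n,n}$ is $(\rho,\varepsilon)$-dense for every $\rho<1$, and it contains $P_n$ but no induced $P_4$.
\end{example}

The density we may ask for is dictated by Corollary~\ref{cor:sparse}. Regions of $H\times H$ of density at most $\rho$ carry at most $\rho N^2$ edges, and these can be discarded if $\rho N^2\approx c_1k^2n\log k$, that is, $\rho n\approx c_1\log k/\Gamma^2$. This is larger than the constant $6$ of Example~\ref{ex:dense} as long as $\Gamma$ is well below $\sqrt{\log k}$, and this is one source of the factor $\sqrt{\log k}$ in Theorem~\ref{thm:main}.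

Three difficulties separate the model from a proof. First, even if $H\times H$ is $(\rho,\varepsilon)$-dense, this speaks of sets of size $\varepsilon\Gamma kn$, far larger than a line; we must show that random lines inherit enough of it (Section~\ref{sec:sample}). Second, $H\times H$ need not be dense; we cut it into sparse rectangles, dense rectangles and a remainder of small area (Section~\ref{sub:decomp}). Third, a vertex lies in many rectangles, and the lines of one color must serve all of them while staying disjoint (Section~\ref{sub:lines}).

\section{Edges outside the core}\label{sec:outside}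

\begin{proposition}\label{prop:outside}
Let $k\ge k_0$, let $n$ be large in terms of $k$, let $1\le K\le\log k$ and $\delta=\frac1{4000\log(eK)}$. Let $G$ be a graph with $e(G)\le Kk^2n\log k$ and let $H=\{v:\deg v\ge\delta k\log k\}$. Then the edges of $G$ that are not inside $H$ have a $P_n$-free coloring with at most $k/5$ colors.
\end{proposition}

A matching removes one edge per vertex, so Vizing's theorem cannot handle degree $\delta k\log k$ with $k$ colors. We need colors that remove almost $\log k$ edges per vertex. Declare half of the vertices \emph{centers} and distribute them at random into $m$ bins of fewer than $n/3$ vertices. Each other vertex, a \emph{leaf}, selects one bin and colors its edges to that bin. All centers of a monochromatic path then lie in one bin, so the color is $P_n$-free. With about $(K/\delta)kn$ vertices in play, $m$ is of order $(K/\delta)k$, and a leaf of degree $\delta k\log k$ has on average only $\beta\log k$ neighbors per bin, with $\beta$ of order $\delta^2/K$. But the leaf selects the best of at least $k$ bins. A given bin holds $\theta\log k$ of its neighbors with probability roughly $(\beta/\theta)^{\theta\log k}\ge k^{-\theta\log(1/\beta)}$,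 which is $k^{-1/2}$ for $\theta=1/(2\log(1/\beta))$, so some bin almost surely does. The dependence on $K$ has become logarithmic: about $\delta k\log(K/\delta^2)$ colors halve the degree, and this is a small multiple of $k$ for $\delta\approx1/\log K$. We then repeat with half the threshold. The number of vertices above the threshold may double, which only adds a constant to $\log(1/\beta)$, while the number of edges per vertex to be removed halves, so the costs form a convergent series. Since the number of bins is governed by the number of vertices that receive a role, each vertex is made responsible only for its edges to vertices of comparable or larger degree.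

\begin{proof}[Proof of Proposition~\ref{prop:outside}]
\emph{Levels and owners.} Let $r_j=2^{-j}\delta k\log k$ and let $J$ be minimal with $r_J\le k/20$. Since $K\le\log k$, we have $\delta\log k\ge\frac{\log k}{4000(1+\log\log k)}>\frac1{20}$ for large $k$, so $J\ge1$. Minimality gives $r_J=r_{J-1}/2>k/40$, hence
\begin{equation}\label{eq:J}
r_j>k/40\quad(j\le J),\qquad 2^J\le40\,\delta\log k .
\end{equation}
Let $T_j=\{v:\deg v\ge r_j\}$ for $0\le j\le J$ and $T_{J+1}=V(G)$, so $H=T_0\subseteq T_1\subseteq\dots\subseteq T_{J+1}$. The \emph{level} of $v$ is the least $i$ with $v\in T_i$. For $j\le J$,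
\begin{equation}\label{eq:Tj}
|T_j|\le 2e(G)/r_j\le2^{j+1}(K/\delta)kn .
\end{equation}
A vertex of level $i\ge1$ \emph{owns} its edges to $T_i$. Thus an edge not inside $H$ is owned by its endpoint of larger level, or by both endpoints if their levels agree, and no vertex of $H$ owns an edge. At any moment, $O(v)$ denotes the set of uncolored edges owned by $v$.

\emph{Parameters.} For $1\le j\le J$ let
\[\ell_j=\log\frac{16K4^j}{\delta^2},\qquad t_j=\Big\lfloor\frac{\log k}{2\ell_j}\Big\rfloor,\qquad m_j=\Big\lceil2^{j+3}\frac K\delta k\Big\rceil,\qquad\kappa_j=\lceil8\delta k2^{-j}\ell_j\rceil .\]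
Here $m_j$ is the number of bins, $t_j$ the number of edges a leaf hopes to color at once, and $\kappa_j$ the number of colors in step $j$. By \eqref{eq:J} and $K\le\log k$ we have $1\le\ell_j\le\log(25600K\log^2k)\le4\log\log k$ for large $k$. So $\frac{\log k}{2\ell_j}\ge10$ for large $k$, and
\begin{equation}\label{eq:tj}
0.9\,\frac{\log k}{2\ell_j}\le t_j\le\frac{\log k}{2\ell_j}\le\frac12\log k .
\end{equation}
Also $k\le m_j\le320Kk\log k+1\le k^2$ for large $k$. To bound $\sum_j\kappa_j$, write $\ell_j=\log(16K/\delta^2)+j\log4$ and use $\sum_{j\ge1}2^{-j}=1$, $\sum_{j\ge1}j2^{-j}=2$; this gives $\sum_j\kappa_j\le J+8\delta k\log(256K/\delta^2)$. With $L=\log(eK)\ge1$ and $\log L\le L$,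
\[\log(256K/\delta^2)\le5.6+L+2\log4000+2\log L\le22.2+3L\le25.2L ,\]
so $8\delta\log(256K/\delta^2)\le8\cdot25.2/4000<0.06$ and
\begin{equation}\label{eq:kappasum}
\textstyle\sum_j\kappa_j\le0.06k+J .
\end{equation}

\emph{The process.} For $j=1,\dots,J$, step $j$ uses $\kappa_j$ new colors, one after another. For each color, every vertex of $T_j$ becomes a center or a leaf with probability $\frac12$ each and receives a uniform label in $[m_j]$, all choices being independent of each other and of the past. Let $Q_a$ be the set of centers with label $a$. Every leaf $v\in T_j\setminus H$ that has not yet failed takes the least label $a$ that maximizes the number of edges of $O(v)$ going to $Q_a$, and gives these edges the current color. A vertex $v\in T_j\setminus H$ that has not failed before \emph{fails} at step $j$ if $|O(v)|>r_j$ at the end of that step. Let $\Phi$ be the set of vertices that fail at some step.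

\emph{These colors are $P_n$-free.} Fix one color of step $j$. Each of its edges joins a leaf to a center and was colored by the leaf, so all its edges at a given leaf go to one bin. A monochromatic path alternates between leaves and centers, and two consecutive centers are neighbors of the same leaf; hence all its centers lie in one bin $Q_a$, and all its edges touch $Q_a$. By Lemma~\ref{lem:cover}(a) it suffices that $|Q_a|<n/3$. Now $|Q_a|$ is binomial with mean $|T_j|/(2m_j)\le n/8$ by \eqref{eq:Tj}, so $\Pr(|Q_a|\ge n/3)\le e^{-n/24}$ by \eqref{eq:chernoff}. There are at most $k\cdot k^2$ pairs (color, label), by \eqref{eq:kappasum} and $m_j\le k^2$. So all bins have fewer than $n/3$ vertices with probability at least $1-k^3e^{-n/24}\ge\frac12$ for large $n$.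

\emph{Progress in one color.} Fix the history before some color of step $j$, and let $v\in T_j\setminus H$ be a vertex that has not failed and has $|O(v)|>r_j$. We claim that with probability at least $0.45$ the vertex $v$ colors at least $t_j$ edges in this color; call this a \emph{success}. Write $m=m_j$, $t=t_j$, $r=\lceil r_j\rceil$, and choose $r$ neighbors of $v$ along edges of $O(v)$. If $v$ has level $i$, they lie in $T_i\subseteq T_j$, so they all receive roles and labels. Let $\xi_a$ be the number of them in $Q_a$; it is binomial with parameters $r$ and $1/(2m)$. Since $t\le r$, $\binom rt\ge(r/t)^t$ and $1-x\ge e^{-2x}$ for $0\le x\le\frac12$,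
\[\Pr(\xi_a\ge t)\ge\binom rt\Big(\frac1{2m}\Big)^t\Big(1-\frac1{2m}\Big)^r\ge\Big(\frac r{2mt}\Big)^te^{-r/m}.\]
Here $r/m\le\frac{\delta^2\log k}{8\cdot4^jK}+\frac1m\le0.01\log k$. From $2m\le2^{j+5}(K/\delta)k$ and $t\le\frac12\log k$ we get
\[\frac r{2mt}\ge\frac{\delta^2\log k}{32\cdot4^jKt}\ge\frac{\delta^2}{16\cdot4^jK}=e^{-\ell_j},\]
and $\ell_jt\le\frac12\log k$ by \eqref{eq:tj}. Therefore $\Pr(\xi_a\ge t)\ge k^{-1/2}k^{-0.01}=k^{-0.51}$. The $r$ neighbors fall independently into the cells $Q_1,\dots,Q_m$ or into the set of leaves, so \eqref{eq:na} and $m\ge k$ give
\[\Pr(\xi_a<t\text{ for all }a)\le(1-k^{-0.51})^m\le\exp(-k^{0.49})\le0.1\]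
for large $k$. Independently of its neighbors, $v$ is a leaf with probability $\frac12$. If $v$ is a leaf and some $\xi_a\ge t$, then $v$ succeeds. This proves the claim.

\emph{Few failures.} Fix the history before step $j$ and let $v\in T_j\setminus H$ be a vertex that has not failed. At the start of the step $|O(v)|\le r_{j-1}=2r_j$: if $v$ has level $j$ because $\deg v<r_{j-1}$, and otherwise because $v$ did not fail at step $j-1$. For $1\le s\le\kappa_j$ let $I_s=1$ if $|O(v)|\le r_j$ before the $s$-th color of the step or if $v$ succeeds in that color, and $I_s=0$ otherwise. By the claim, $I_s=1$ with conditional probability at least $0.45$ given the past, so $\mathbb E[2^{-I_s}\mid\text{past}]\le1-0.45/2=0.775$, and by induction $\mathbb E\,2^{-\sum_sI_s}\le0.775^{\kappa_j}$. Markov's inequality gives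
\[\Pr\Big(\sum_sI_s\le0.3\kappa_j\Big)\le\big(2^{0.3}\cdot0.775\big)^{\kappa_j}\le e^{-0.045\kappa_j}.\]
Suppose $v$ fails at step $j$. The set $O(v)$ only shrinks, so $|O(v)|>r_j$ throughout the step and $\sum_sI_s$ is the number of successes. Each success lowers $|O(v)|$ by at least $t_j$, and the total drop is less than $2r_j-r_j=r_j$. By \eqref{eq:tj},
\[\sum_sI_s<\frac{r_j}{t_j}\le\frac{2\delta k2^{-j}\ell_j}{0.9}\le\frac{2}{0.9\cdot8}\,\kappa_j<0.3\kappa_j .\]
Since $\kappa_j\ge8\ell_jr_j/\log k\ge k/(5\log k)$ by \eqref{eq:J}, the vertex $v$ fails at step $j$ with probability at most $e^{-0.009k/\log k}$. Only vertices of $T_J$ can fail, and $|T_J|\le2e(G)/r_J\le80Kkn\log k$. Hence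
\[\mathbb E|\Phi|\le80Kkn\log k\cdot J\,e^{-0.009k/\log k}\le n/100\]
for large $k$, because $K\le\log k$ and $2^J\le\log k$. By Markov's inequality $|\Phi|\ge n/3$ with probability at most $0.03$. We fix an outcome in which $|\Phi|<n/3$ and all bins have fewer than $n/3$ vertices.

\emph{The remaining edges.} Give one new color to all uncolored edges that are not inside $H$ and touch $\Phi$; it is $P_n$-free by Lemma~\ref{lem:cover}(a). The owners of the edges still to be colored lie outside $H\cup\Phi$, and each such vertex $v$ has $|O(v)|\le k/20$: if $v\in T_J$ because it did not fail at step $J$, and otherwise because $\deg v<r_J$. This bounds what a vertex owns, not its degree, so we treat two kinds of edges separately.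

For edges between different levels take a palette of $\lfloor k/20\rfloor$ new colors, and let each vertex give distinct colors to its edges going to smaller levels. In one such color no vertex has two neighbors of smaller level. Along a monochromatic path the level changes at each edge and has no interior local maximum, so it strictly decreases and then strictly increases. There are $J+2$ levels, so the path has fewer than $2(J+2)\le n$ vertices for large $n$.

An edge within one level is owned by both endpoints, so these edges form a graph of maximum degree at most $\lfloor k/20\rfloor$. Vizing's theorem splits it into $\lfloor k/20\rfloor+1$ matchings, each of which gets a new color.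

By \eqref{eq:kappasum}, the number of colors is at most $(0.06k+J)+1+k/20+(k/20+1)\le k/5$ for large $k$.
\end{proof}

\begin{corollary}\label{cor:sparse}
Let $c_1=10^{-6}$, let $k\ge k_0$ and let $n$ be large in terms of $k$. Every graph with at most $c_1k^2n\log k$ edges has a $P_n$-free coloring with at most $k/4$ colors.
\end{corollary}

\begin{proof}
Apply Proposition~\ref{prop:outside} with $K=1$ and $\delta=1/4000$. The core has $|H|\le2c_1k^2n\log k/(\delta k\log k)=0.008\,kn$, so Lemma~\ref{lem:cover}(b) colors the edges inside $H$ with at most $0.04k+1$ further colors, and $k/5+0.04k+1\le k/4$ for large $k$.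
\end{proof}

\section{Random subsets of a dense rectangle}\label{sec:sample}

We now extend Example~\ref{ex:dense} from a small dense rectangle to a small random sample of an arbitrarily large one.

\begin{lemma}\label{lem:sample}
Let $\lambda\ge1000$, $\varepsilon=\frac1{100\lambda}$, $n\ge200\log\lambda$ and $\rho n\ge400(\log\lambda)^2$. Let $X\times Y$ be a $(\rho,\varepsilon)$-dense rectangle in a graph $G$, and let $\alpha|X|\le\lambda n/2$, $\beta|Y|\le\lambda n/2$. Let $X'\subseteq X$ and $Y'\subseteq Y$ be disjoint random sets such that distinct vertices are placed independently, $\Pr(x\in X')=\alpha$ for $x\in X$, and $\Pr(y\in Y')=\beta$ for $y\in Y$. Then, with probability at least $1-(n+1)e^{-0.17n}$, there are no sets $A\subseteq X'$, $B\subseteq Y'$ with $|A|,|B|\ge n/3$ such that every vertex of $A$ has at most two neighbors in $B$.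
\end{lemma}

A fixed set of at most $\varepsilon|X|$ vertices of $X$ has at most $\varepsilon\lambda n/2=n/200$ expected members in $X'$, so it contains $n/10$ of them only with probability $e^{-0.19n}$. If we could show that $A$, or most of $B$, lies in such a small set, we would be done, except that the small set depends on $A$. A union bound over all $A$ is too costly: the expected number of subsets of $X'$ of size $n/3$ can be of order $\lambda^{n/3}$ or more. The remedy is to find in $A$ a \emph{fingerprint} $S$ of size at most $\zeta n$, with $\zeta\log\lambda$ small, that alone determines the small set. The number of candidates $S\subseteq X$ still grows with $|X|$, which is not bounded in terms of $\lambda n$; but $S$ must lie in $X'$, and the factor $\alpha^{|S|}$ cancels the dependence on $|X|$.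

\begin{proof}[Proof of Lemma~\ref{lem:sample}]
Let $\zeta=\frac1{100\log\lambda}\le\frac1{100}$. For $S\subseteq X$ let $B_S=Y\setminus N(S)$, and for $B\subseteq Y$ let
\[Z(B)=\{x\in X:|N(x)\cap B|<\rho|B|\}.\]
If $|B|\ge\varepsilon|Y|$, then $|Z(B)|<\varepsilon|X|$, since otherwise $e(Z(B),B)\le\rho|Z(B)||B|$ would contradict density. Call $S$ of \emph{type I} if $|B_S|\ge\varepsilon|Y|$ and of \emph{type II} otherwise. So every $S$ determines a small set: $|Z(B_S)|<\varepsilon|X|$ in type I, and $|B_S|<\varepsilon|Y|$ in type II.

\emph{Fingerprints.} We claim that every $A\subseteq X$ contains a set $S$ with $|S|\le\zeta n$ that is either of type II, or of type I with $A\subseteq Z(B_S)$. Start with $S=\emptyset$. As long as $S$ is of type I and $A\not\subseteq Z(B_S)$, add to $S$ a vertex $a\in A\setminus Z(B_S)$. This vertex has at least $\rho|B_S|>0$ neighbors in $B_S$, so it was not in $S$, and adding it multiplies $|B_S|$ by at most $1-\rho\le e^{-\rho}$. If a vertex is added when $|S|=i$, then $\varepsilon|Y|\le|B_S|\le e^{-\rho i}|Y|$, so $i\le\rho^{-1}\log(1/\varepsilon)$. The procedure therefore stops with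
\[|S|\le\rho^{-1}\log(100\lambda)+1\le\frac{2n\log\lambda}{400(\log\lambda)^2}+1=\frac{\zeta n}2+1\le\zeta n,\]
by the hypotheses on $\rho n$ and on $n$.

\emph{A forbidden pair overcrowds a small set.} Let $A,B$ be as forbidden and let $S\subseteq A\subseteq X'$ be a fingerprint of $A$. In type I, $A\setminus S\subseteq(Z(B_S)\setminus S)\cap X'$, so this set has at least $n/3-\zeta n\ge n/10$ elements. In type II, $B\setminus B_S=B\cap N(S)$ has at most $2|S|$ elements, because each vertex of $S\subseteq A$ has at most two neighbors in $B$; this is the only use of that property. So $|B_S\cap Y'|\ge n/3-2\zeta n\ge n/10$, and $B_S\cap Y'=(B_S\setminus S)\cap Y'$ since $S\subseteq X'$ is disjoint from $Y'$.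

\emph{Union bound.} Fix $S\subseteq X$ and let $\xi_S=|(Z(B_S)\setminus S)\cap X'|$ in type I and $\xi_S=|(B_S\setminus S)\cap Y'|$ in type II. This is a binomial variable with mean at most $\varepsilon\lambda n/2=n/200$, and it depends only on vertices outside $S$, so it is independent of the event $S\subseteq X'$. By \eqref{eq:chernoff}, $\Pr(\xi_S\ge n/10)\le(e/20)^{n/10}\le e^{-0.19n}$. Hence a forbidden pair exists with probability at most
\[\sum_{0\le i\le\zeta n}\binom{|X|}i\alpha^i\,e^{-0.19n}.\]
The term $\binom{|X|}i\alpha^i$ equals $1$ for $i=0$ and is at most $(e\alpha|X|/i)^i\le(e\lambda n/(2i))^i$ for $i\ge1$. The function $s\mapsto s\log(e\lambda n/(2s))$ has derivative $\log(\lambda n/(2s))\ge0$ for $s\le\lambda n/2$, so each term is at most $(e\lambda/(2\zeta))^{\zeta n}$. For $\lambda\ge1000$ we have $50e\log\lambda\le\lambda$, hence $\log\frac{e\lambda}{2\zeta}=\log\lambda+\log(50e\log\lambda)\le2\log\lambda$ and each term is at most $e^{2\zeta n\log\lambda}=e^{0.02n}$. There are at most $n+1$ terms.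
\end{proof}

\section{Rectangles and lines}\label{sec:rect}

In this section $G$ is a graph and $H$ is a set of $N\ge1$ of its vertices.

\subsection{Cutting $H\times H$ into rectangles}\label{sub:decomp}

A rectangle that is not dense contains a sparse rectangle with an $\varepsilon^2$ share of its area. Removing it and repeating on the rest gives the following.

\begin{lemma}\label{lem:decomp}
Let $\rho>0$, $0<\varepsilon<1$ and let $D\ge1$ be an integer. Then $H\times H$ can be partitioned into rectangles of three classes, called sparse, dense and leftover, such that the sparse ones are $\rho$-sparse, the dense ones are $(\rho,\varepsilon)$-dense, the leftover ones have total area at most $e^{-\varepsilon^2D}N^2$, and there are fewer than $2^{D+1}$ dense and leftover rectangles together.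
\end{lemma}

\begin{proof}
Let $\mathcal U_0=\{H\times H\}$. Given $\mathcal U_i$ with $i<D$, put its $(\rho,\varepsilon)$-dense members into the dense class. Any other member $X\times Y$ contains a $\rho$-sparse rectangle $A\times B$ with $|A|\ge\varepsilon|X|$ and $|B|\ge\varepsilon|Y|$, and it is the disjoint union of $A\times B$, $A\times(Y\setminus B)$ and $(X\setminus A)\times Y$. Put $A\times B$ into the sparse class and the other two, if nonempty, into $\mathcal U_{i+1}$. The members of $\mathcal U_D$ are the leftover rectangles. We have $|\mathcal U_i|\le2^i$, so there are at most $\sum_{i<D}2^i<2^D$ dense and at most $2^D$ leftover rectangles. The total area of $\mathcal U_{i+1}$ is at most $1-\varepsilon^2\le e^{-\varepsilon^2}$ times that of $\mathcal U_i$.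
\end{proof}

The leftover rectangles have small area, but nothing bounds the number of edges in them; they may carry most edges of $G$, so they cannot be discarded. Nor are they known to be dense, so their lines must be shorter than $n$. What compensates is the small area: a typical vertex has few partners in leftover rectangles and can concentrate on them. The parameter $\sigma$ below measures this.

\subsection{Random lines for a family of rectangles}\label{sub:lines}

Let $\mathcal L$ be a family of pairwise disjoint rectangles $X_l\times Y_l\subseteq H\times H$, with $x_l=|X_l|$ and $y_l=|Y_l|$. The \emph{row load} of $u\in H$ is $\sum_{l:\,u\in X_l}y_l$, the number of $v$ such that $(u,v)$ is covered by $\mathcal L$. The \emph{column load} of $u$ is $\sum_{l:\,u\in Y_l}x_l$, the number of $v$ such that $(v,u)$ is covered. Both loads are at most $N$, and each of them, summed over $u\in H$, gives the total area of $\mathcal L$.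

To confine a monochromatic path to one line, the lines of a color must be disjoint, so in each color a vertex can serve only one rectangle. It picks the rectangle with probability proportional to that rectangle's share of its load. The number of lines of a rectangle is then chosen so that each side of a line has expected size at most $b/2$, for a prescribed $b$.

Formally, let $W\subseteq H$ and $\sigma,b>0$, and assume that
\begin{equation}\label{eq:linehyp}
x_ly_l\ge\sigma Nb\ \text{ for all }l\in\mathcal L,\qquad\text{both loads of every }u\in W\text{ are at most }\sigma N .
\end{equation}
Let $\mu_l=\lceil x_ly_l/(\sigma Nb)\rceil$. Independently for all $u\in W$, the vertex $u$ takes the role $X$ or $Y$ with probability $\frac12$ each. With role $X$ it picks a rectangle $l$ with $u\in X_l$ with probability $y_l/(\sigma N)$; with role $Y$ it picks a rectangle $l$ with $u\in Y_l$ with probability $x_l/(\sigma N)$. These probabilities sum to at most $1$ by \eqref{eq:linehyp}, and with the remaining probability $u$ picks nothing. Having picked $l$, it picks a uniform label in $[\mu_l]$. Let $X'_{l,a}$ and $Y'_{l,a}$ be the sets of vertices that picked $l$ and $a$ with role $X$ and with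 role $Y$. All these sets are pairwise disjoint. We call $(X'_{l,a},Y'_{l,a})$ a \emph{line} and the whole random family a \emph{line system} for $(\mathcal L,W,\sigma,b)$. It \emph{catches} $(u,v)\in X_l\times Y_l$ if $u\in X'_{l,a}$ and $v\in Y'_{l,a}$ for some $a$.

\begin{lemma}\label{lem:lines}
Assume \eqref{eq:linehyp}, and let $l\in\mathcal L$.
\begin{enumerate}
\item[(a)] $\mu_l\le2N/(\sigma b)$.
\item[(b)] Each vertex of $X_l\cap W$ is in $X'_{l,a}$ with the same probability $\alpha_l$, each vertex of $Y_l\cap W$ is in $Y'_{l,a}$ with the same probability $\beta_l$, and $\alpha_lx_l\le b/2$, $\beta_ly_l\le b/2$.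
\item[(c)] A pair $(u,v)\in X_l\times Y_l$ with $u\ne v$ and $u,v\in W$ is caught with probability at least $b/(8\sigma N)$. It is missed by all of $\lceil8\sigma NM/b\rceil$ independent line systems with probability at most $e^{-M}$, for any $M>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $x_ly_l/(\sigma Nb)\ge1$, we have $x_ly_l/(\sigma Nb)\le\mu_l\le2x_ly_l/(\sigma Nb)$, and (a) follows from $x_ly_l\le N^2$. In (b), $\alpha_l=y_l/(2\sigma N\mu_l)$ and $\beta_l=x_l/(2\sigma N\mu_l)$, so $\alpha_lx_l=\beta_ly_l=x_ly_l/(2\sigma N\mu_l)\le b/2$. In (c), the choices of $u$ and $v$ are independent and the events for different labels are disjoint, so the pair is caught with probability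
\[\mu_l\alpha_l\beta_l=\frac{x_ly_l}{4\sigma^2N^2\mu_l}\ge\frac b{8\sigma N}.\]
The last statement follows from $(1-p)^\kappa\le e^{-p\kappa}$.
\end{proof}

The first condition in \eqref{eq:linehyp} is needed for (c). A rectangle of area below $\sigma Nb$ has $\mu_l=1$, and its pairs are caught with probability $x_ly_l/(4\sigma^2N^2)$, which can be far smaller than $b/(8\sigma N)$. Such rectangles will be covered by Lemma~\ref{lem:cover}(b) one at a time, which is affordable only if there are few of them.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection{Parameters}
Let $c_1=10^{-6}$ as in Corollary~\ref{cor:sparse}, and let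
\[K=\frac{10^{-9}\sqrt{\log k}}{(\log\log k)^{5/2}},\qquad\delta=\frac1{4000\log(eK)},\qquad\Gamma=\frac{2K}\delta=8000K\log(eK),\qquad M=\log\frac{8K}{c_1},\]
\[\lambda=320\,\Gamma M,\qquad\varepsilon=\frac1{100\lambda},\qquad D=\lceil2\varepsilon^{-2}\log\lambda\rceil,\qquad N=\lceil\Gamma kn\rceil,\qquad\rho=\frac{c_1k^2n\log k}{2N^2}.\]
As in Section~\ref{sec:model}, $N$ bounds the size of the core, $e^{-M}$ is the fraction of edges that the lines may miss, $\lambda n$ is the size of a line in a dense rectangle, and $\rho N^2$ is half of what Corollary~\ref{cor:sparse} can absorb. We use $\Gamma kn\le N\le2\Gamma kn$.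

For large $k$ we have $K\ge1$, and $eK\le\log k$ and $8K/c_1\le\log k$, so $\log(eK)\le\log\log k$ and $15\le\log(8\cdot10^6)\le M\le\log\log k$. Therefore
\begin{equation}\label{eq:lambda}
10^7\le\lambda\le2.56\cdot10^6K(\log\log k)^2=2.56\cdot10^{-3}\sqrt{\frac{\log k}{\log\log k}},
\end{equation}
and in particular $\Gamma\le\lambda\le\sqrt{\log k}$ and $\log\lambda\le\log\log k$. Two inequalities limit the size of $K$:
\begin{equation}\label{eq:two}
\rho n\ge400(\log\lambda)^2,\qquad 2^{D+1}\le k^{1/4}.
\end{equation}
For the first, $\Gamma\log\lambda\le8000K(\log\log k)^2=8\cdot10^{-6}\sqrt{\log k/\log\log k}$, so $\Gamma^2(\log\lambda)^2\le6.4\cdot10^{-11}\log k\le c_1\log k/3200$, and $\rho n\ge c_1\log k/(8\Gamma^2)\ge400(\log\lambda)^2$. For the second, \eqref{eq:lambda} gives $\lambda^2\log\lambda\le6.6\cdot10^{-6}\log k$, so $D+1\le2\cdot10^4\lambda^2\log\lambda+2\le0.14\log k+2\le\frac{\log k}{4\log2}$ for large $k$.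

\subsection{The coloring}
Let $G$ be a graph with $e(G)\le Kk^2n\log k$. We construct a coloring with at most $k$ colors in which no monochromatic $P_n$ is induced in $G$. This gives $\widehat R_{\mathrm{ind},k}(P_n)>Kk^2n\log k$, which is the theorem with $c=10^{-9}$.

Proposition~\ref{prop:outside} colors all edges not inside the core $H$, with at most $k/5$ colors. The core has $|H|\le2e(G)/(\delta k\log k)\le\Gamma kn$. We add isolated vertices to $G$ and to $H$ until $|H|=N$; this changes neither the edges nor which paths are induced.

Apply Lemma~\ref{lem:decomp} to $H$ with $\rho,\varepsilon,D$. By the choice of $D$ the leftover rectangles have total area at most $N^2/\lambda^2$, and by \eqref{eq:two} there are at most $k^{1/4}$ dense and leftover rectangles. Denote these by $X_l\times Y_l$, with $x_l=|X_l|$ and $y_l=|Y_l|$, and call such a rectangle \emph{tiny} if $x_ly_l<\lambda nN$ and \emph{big} otherwise. Small total area bounds the leftover loads only on average, so let $R$ be the set of $u\in H$ whose row load or column load with respect to the leftover rectangles exceeds $N/(4\lambda)$. Each load sums to at most $N^2/\lambda^2$ over $H$, so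
\[|R|\le2\cdot\frac{N^2/\lambda^2}{N/(4\lambda)}=\frac{8N}\lambda .\]

We introduce two groups of new colors, each color with its own independent line system.
\begin{itemize}
\item \emph{Dense colors:} $\mathcal L$ is the family of big dense rectangles, $W=H$, $\sigma=1$, $b=\lambda n$. Their number is $\lceil8NM/(\lambda n)\rceil\le16\Gamma Mk/\lambda+1=k/20+1$.
\item \emph{Leftover colors:} $\mathcal L$ is the family of big leftover rectangles, $W=H\setminus R$, $\sigma=1/(4\lambda)$, $b=n/4$. Their number is $\lceil8NM/(\lambda n)\rceil\le k/20+1$, since $8\sigma/b=8/(\lambda n)$ again.
\end{itemize}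
Condition \eqref{eq:linehyp} holds in both cases. A big rectangle has $x_ly_l\ge\lambda nN\ge\sigma Nb$. Loads are always at most $N$, and for $u\notin R$ the leftover loads are at most $N/(4\lambda)$. By Lemma~\ref{lem:lines}(a), $\mu_l\le4\Gamma k/\lambda\le4k$ for dense colors and $\mu_l\le64\Gamma\lambda k\le64k\log k$ for leftover colors. So each group has at most $k\cdot k^{1/4}\cdot64k\log k\le k^3$ lines in all, for large $k$.

Fix a linear order on $H$, so that each edge $uv$ inside $H$, written with $u<v$, determines one pair $(u,v)$ and hence one rectangle of the partition. Treat $uv$ by the first rule that applies.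
\begin{enumerate}
\item[(1)] If $uv$ touches $R$, color it by Lemma~\ref{lem:cover}(b) with $Q=R$. This takes at most $5|R|/n+1\le80\Gamma k/\lambda+1=k/(4M)+1\le k/60+1$ colors.
\item[(2)] If $(u,v)$ lies in a sparse rectangle, put $uv$ into a graph $G_0$.
\item[(3)] If $(u,v)$ lies in a tiny rectangle $X_l\times Y_l$, color it from a palette private to $l$ by Lemma~\ref{lem:cover}(b), with $Q$ the smaller of $X_l$ and $Y_l$. Here $|Q|\le\sqrt{\lambda nN}\le n\sqrt{2\lambda\Gamma k}\le n\sqrt{2k\log k}$, so all these palettes together have at most $k^{1/4}(5\sqrt{2k\log k}+1)\le k/20$ colors for large $k$.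
\item[(4)] If $(u,v)$ lies in a big dense rectangle, give $uv$ the first dense color whose line system catches $(u,v)$; if it lies in a big leftover rectangle, the first leftover color that catches it. If there is no such color, put $uv$ into $G_0$.
\end{enumerate}
Finally, if $e(G_0)\le c_1k^2n\log k$, color $G_0$ by Corollary~\ref{cor:sparse} with at most $k/4$ new colors. The total number of colors is at most
\[\frac k5+\Big(\frac k{60}+1\Big)+\frac k{20}+2\Big(\frac k{20}+1\Big)+\frac k4\le0.62k+3\le k .\]

\subsection{Verification}
\emph{The graph $G_0$ is small.} Rule (2) contributes at most $\rho N^2=\frac12c_1k^2n\log k$ edges, since the sparse rectangles are disjoint and $\rho$-sparse. An edge that reaches rule (4) has both endpoints outside $R$, hence in $W$, so by Lemma~\ref{lem:lines}(c) it is put into $G_0$ with probability at most $e^{-M}=c_1/(8K)$. The expected contribution of rule (4) is at most $e^{-M}e(G)\le\frac18c_1k^2n\log k$, and by Markov's inequality it exceeds $\frac12c_1k^2n\log k$ with probability at most $\frac14$.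

The colors from Proposition~\ref{prop:outside}, rules (1) and (3), and Corollary~\ref{cor:sparse} are $P_n$-free. In a dense or leftover color, every edge joins $X'_{l,a}$ to $Y'_{l,a}$ for some line, and all these sets are pairwise disjoint. So a monochromatic path $P$ on $n$ vertices stays in one line and alternates between its sides, and by Lemma~\ref{lem:cover}(a) the sets $A=V(P)\cap X'_{l,a}$ and $B=V(P)\cap Y'_{l,a}$ both have at least $n/3$ elements.

\emph{Leftover colors.} By Lemma~\ref{lem:lines}(b), $|X'_{l,a}|$ is binomial with mean at most $b/2=n/8$, so it is at least $n/3$ with probability at most $e^{-n/24}$ by \eqref{eq:chernoff}. With probability at least $1-k^3e^{-n/24}$ all leftover colors are $P_n$-free.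

\emph{Dense colors.} If $P$ is induced in $G$, the neighbors in $G$ of a vertex of $A$ within $V(P)$ are its at most two neighbors on $P$, so $A,B$ is a pair forbidden by Lemma~\ref{lem:sample}. That lemma applies to each line: the rectangle $X_l\times Y_l$ is $(\rho,\varepsilon)$-dense; since $W=H$, every vertex of $X_l$ and $Y_l$ takes part, with $\alpha_lx_l,\beta_ly_l\le\lambda n/2$ by Lemma~\ref{lem:lines}(b); and the numerical hypotheses hold by \eqref{eq:lambda}, \eqref{eq:two} and $n\ge200\log\lambda$. With probability at least $1-k^3(n+1)e^{-0.17n}$ no dense color contains a $P_n$ that is induced in $G$.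

The three failure probabilities add up to at most $\frac14+k^3e^{-n/24}+k^3(n+1)e^{-0.17n}<1$ for $n$ large in terms of $k$. So some outcome yields a coloring of $G$ with at most $k$ colors in which no monochromatic $P_n$ is induced. This proves Theorem~\ref{thm:main}. \qed

\begin{remark}
Inducedness is used only for the dense colors; every other color is $P_n$-free. The exponents in the theorem come from \eqref{eq:two}. For our $K$, both $\log(eK)$ and $M$ have order $\log\log k$, so $\Gamma$ has order $K\log\log k$ and $\lambda$ has order $K(\log\log k)^2$. The first inequality, which keeps the fingerprints short, asks that $\Gamma\log\lambda$ be at most a small multiple of $\sqrt{\log k}$, and this permits $K$ of order $\sqrt{\log k}/(\log\log k)^2$. The second, which keeps the number of rectangles below $k^{1/4}$ for rule (3), asks that $\lambda^2\log\lambda$ be at most a small multiple of $\log k$, and this permits $K$ of order $\sqrt{\log k}/(\log\log k)^{5/2}$.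
\end{remark}

\begin{thebibliography}{9}

\bibitem{JP}
Joag-Dev and Proschan, Ann. Statist. (1983).

\bibitem{WW}
Lanchao Wang and Xiaolin Wang, \emph{The Multicolour Size--Ramsey Number of an Even Cycle}, arXiv:2608.30481 (2026).

\end{thebibliography}
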